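\title{Circuit numerical semigroups are free}

\begin{abstract}
Let $a_1,\dots,a_n$ be the minimal generators of a numerical semigroup $\mathcal S$. The circuits of its toric ideal are the binomials that relate a power of one variable to a power of another. We prove that if the toric ideal is generated by its circuits, then it is generated by $n-1$ of them, indexed by the edges of a spanning tree on the generators, and that $\mathcal S$ is free and a complete intersection. We also characterize these semigroups arithmetically, for instance by the identity $\prod_{ij\in T}\operatorname{lcm}(a_i,a_j)=\prod_i a_i$ for a spanning tree $T$, and we compute their Frobenius number.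
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathbb N=\{0,1,2,\dots\}$ and let $A=\{a_1,\dots,a_n\}$, $n\ge2$, be a set of positive integers that is the minimal generating set of the monoid
\[
\mathcal S=\langle A\rangle=\{u_1a_1+\dots+u_na_n\mid u_i\in\mathbb N\}.
\]
If $\gcd(A)=1$, then $\mathcal S$ is a \emph{numerical semigroup}: it misses only finitely many elements of $\mathbb N$, and the largest of them is its \emph{Frobenius number}. Dividing all $a_i$ by $\gcd(A)$ changes none of the ideals and properties defined below.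

Let $\mathbb K$ be a field and give the monomial $\mathbf x^{\mathbf u}=x_1^{u_1}\cdots x_n^{u_n}$ of $\mathbb K[\mathbf x]=\mathbb K[x_1,\dots,x_n]$ the degree $\deg\mathbf x^{\mathbf u}=u_1a_1+\dots+u_na_n$. The monomials of degree $s$ are the ways of writing $s$ as a sum of generators. The \emph{toric ideal}
\[
I_A=\langle \mathbf x^{\mathbf u}-\mathbf x^{\mathbf v}\mid \deg\mathbf x^{\mathbf u}=\deg\mathbf x^{\mathbf v}\rangle
\]
records the coincidences between them. It is the kernel of the map $\mathbb K[\mathbf x]\to\mathbb K[t]$, $x_i\mapsto t^{a_i}$, and a prime ideal of height $n-1$. Its linear shadow is the lattice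
\[
L=\{\mathbf u\in\mathbb Z^n\mid u_1a_1+\dots+u_na_n=0\},
\]
of rank $n-1$. Each $\mathbf u\in L$ is $\mathbf u^+-\mathbf u^-$ with $\mathbf u^\pm\in\mathbb N^n$ of disjoint supports, and $\mathbf x^{\mathbf u^+}-\mathbf x^{\mathbf u^-}\in I_A$.

A \emph{circuit} of $I_A$ is a binomial $\mathbf x^{\mathbf u^+}-\mathbf x^{\mathbf u^-}$ where $\mathbf u\in L\setminus\{0\}$ has coprime coordinates and inclusion-minimal support among the nonzero vectors of $L$. No nonzero vector of $L$ has a support of size one, and every pair $\{i,j\}$ is a support. So, with $[n]=\{1,\dots,n\}$ and $\ell_{ij}=\operatorname{lcm}(a_i,a_j)$, the circuits are, up to sign, the binomials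
\[
f_{ij}=x_i^{\ell_{ij}/a_i}-x_j^{\ell_{ij}/a_j}\qquad(i\ne j),
\]
of degree $\ell_{ij}$. They are the relations that involve only two generators. We compare three properties.
\begin{itemize}
\item $I_A$ is a \emph{circuit ideal}, and $\mathcal S$ a \emph{circuit semigroup}, if $I_A$ is generated by its circuits.
\item $\mathcal S$ is a \emph{complete intersection} if $I_A$ can be generated by $n-1$ polynomials, the least number that its height allows.
\item $\mathcal S$ is \emph{free} if its minimal generators have an arrangement $(b_1,\dots,b_n)$ with $\operatorname{lcm}\bigl(b_k,\gcd(b_1,\dots,b_{k-1})\bigr)\in\langle b_1,\dots,b_{k-1}\rangle$ for $k=2,\dots,n$. This least common multiple is the smallest positive multiple of $b_k$ in the \emph{group} generated by $b_1,\dots,b_{k-1}$; freeness asks that it lie in the \emph{monoid} that they generate.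
\end{itemize}
It is known that every free numerical semigroup is a complete intersection, and that every circuit numerical semigroup with three minimal generators is a complete intersection. The following question comes from \cite{GGOT}.

\medskip
\noindent\emph{If $I_A$ is a circuit ideal, is $\langle A\rangle$ free? Is it a complete intersection?}
\medskip

A set of circuits is a graph on $[n]$, and $n-1$ circuits can generate $I_A$ only if they form a tree. A counterexample should therefore come from a cycle all of whose circuits are needed. Two small cases point against this. For $A=\{6,10,15\}$ all three circuits have degree $30$, and $f_{13}=f_{12}+f_{23}$ is redundant. For $A=\{3,4,5\}$ the whole triangle is needed just to generate the lattice $L$ (Section~\ref{sec:trees}), but there $x_1x_3-x_2^2$ has degree $8$, below the degrees $12,15,20$ of the circuits, and $I_A$ is not a circuit ideal. One is led to guess that whenever a tree does not suffice, some relation is out of reach of all circuits. This is what we prove.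

\begin{theorem}\label{thm:A}
If $I_A$ is a circuit ideal, then $I_A$ is generated by $n-1$ circuits $f_{ij}$ whose index pairs form a spanning tree of the complete graph on $[n]$. Hence $\langle A\rangle$ is a complete intersection. Moreover, $\langle A\rangle$ is free.
\end{theorem}

Both questions thus have a positive answer, and the circuit semigroups can be described completely. We identify a tree with its set of edges, write $\ell_e=\ell_{ij}$ and $f_e=\pm f_{ij}$ for an edge $e=ij$, and call a spanning tree $T$ of the complete graph on $[n]$ \emph{minimum} if it is minimum for the weights $\log\ell_{ij}$, that is, if it minimizes $\prod_{e\in T}\ell_e$.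

\begin{theorem}\label{thm:B}
Let $\gcd(A)=1$. The following are equivalent.
\begin{enumerate}
\item[(1)] $I_A$ is generated by circuits.
\item[(2)] $I_A$ is generated by $n-1$ circuits.
\item[(3)] There is an arrangement $(b_1,\dots,b_n)$ of $A$ such that for each $k\ge2$ there is $j<k$ with $\operatorname{lcm}\bigl(b_k,\gcd(b_1,\dots,b_{k-1})\bigr)\in b_j\mathbb N$.
\item[(4)] $\prod_{e\in T}\ell_e=\prod_i a_i$ for some spanning tree $T$ of the complete graph on $[n]$; equivalently, for every minimum spanning tree $T$.
\item[(5)] There is a tree $T$ on $[n]$ such that for every prime power $q>1$ the set $H_q=\{i\mid q\nmid a_i\}$ induces a connected subgraph of $T$.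
\item[(6)] $\mathbb K[\mathbf x]/J_A$ is Cohen--Macaulay, where $J_A\subseteq I_A$ is the ideal generated by all circuits.
\end{enumerate}
In that case, for every minimum spanning tree $T$ the Frobenius number of $\mathcal S$ is $\sum_{e\in T}\ell_e-\sum_i a_i$.
\end{theorem}

\begin{example}\label{ex:four}
Let $A=\{16,18,24,27\}$, and name the vertices by the generators. The six least common multiples are $48$, $54$, $72$ for the pairs $\{16,24\}$, $\{18,27\}$, $\{18,24\}$, and $144$, $216$, $432$ for the others. The minimum spanning tree is the path $16,24,18,27$, and $48\cdot72\cdot54=186624=16\cdot18\cdot24\cdot27$. The sets $H_q$ for $q=2,4,8,16$ are $\{27\}$, $\{18,27\}$, $\{18,27\}$, $\{24,18,27\}$, those for $q=3,9,27$ are $\{16\}$, $\{16,24\}$, $\{16,24,18\}$, and $H_q=A$ for all other $q$; all are intervals of the path. The Frobenius number is $174-85=89$.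
\end{example}

\begin{example}\label{ex:467}
Condition (3) is strictly stronger than freeness. The semigroup $\langle4,6,7\rangle$ is free, since $\operatorname{lcm}(6,4)=12\in\langle4\rangle$ and $\operatorname{lcm}(7,2)=14=4+4+6$. Its minimum spanning tree has product $12\cdot28\ne4\cdot6\cdot7$, so it is not a circuit semigroup. In terms of (5), the sets $H_3$, $H_4$, $H_7$ are the three pairs, and a tree cannot contain all three as edges.
\end{example}

The heart of the paper is the first assertion of Theorem~\ref{thm:A}. We let the circuits enter in order of increasing degree, and show that each time two groups of variables become linked, their ideals are glued by a single circuit. If they were not, some amount $h$ of degree could be transferred from one group to the other although no circuit can carry it. Section~\ref{sec:three} shows this for $n=3$, Section~\ref{sec:key} constructs the monomials that witness the failure in general, and Section~\ref{sec:proofA} runs the induction. Sections~\ref{sec:moves} and~\ref{sec:trees} contain the tools, and Section~\ref{sec:proofB} proves Theorem~\ref{thm:B}. The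 minimality of $A$ enters the proofs only in the computation of the Frobenius number, where it gives $\mathcal S\ne\mathbb N$.

\section{Moves and gluing}\label{sec:moves}

For $\emptyset\ne W\subseteq[n]$ put
\[
\mathcal S_W=\langle a_i\mid i\in W\rangle,\qquad g_W=\gcd(a_i\mid i\in W),\qquad I_W=I_A\cap\mathbb K[x_i\mid i\in W].
\]
A \emph{$W$-monomial} is a monomial in the variables $x_i$, $i\in W$; the degrees of $W$-monomials are the elements of $\mathcal S_W$, and the group generated by $\mathcal S_W$ is $g_W\mathbb Z$. A polynomial lies in $I_A$ exactly when, in each degree, its coefficients add up to $0$. Hence $I_W$ is spanned over $\mathbb K$ by the differences of $W$-monomials of equal degree.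

The first lemma turns generation by binomials into a connectivity statement. Let $B$ be a set of binomials $\mathbf x^{\mathbf u}-\mathbf x^{\mathbf v}\in I_A$. A \emph{move} with such a binomial passes from $\mathbf x^{\mathbf w+\mathbf u}$ to $\mathbf x^{\mathbf w+\mathbf v}$ or back. A move with a circuit replaces a divisor $x_i^{\ell_{ij}/a_i}$ of a monomial by $x_j^{\ell_{ij}/a_j}$, for some ordered pair $i\neq j$.

\begin{lemma}\label{lem:moves}
If $B$ generates $I_A$, then any two monomials of equal degree are joined by a chain of moves with elements of $B$, and the vectors $\mathbf u-\mathbf v$ with $\mathbf x^{\mathbf u}-\mathbf x^{\mathbf v}\in B$ generate the group $L$.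
\end{lemma}

\begin{proof}
Let $\mu,\nu$ be monomials of equal degree, let $\mathcal C$ be the set of monomials that can be reached from $\mu$ by moves, and let $\varphi$ be the linear form that adds the coefficients of the monomials in $\mathcal C$. For $f\in B$ the two monomials of $\mathbf x^{\mathbf w}f$ are both in $\mathcal C$ or both outside, so $\varphi(\mathbf x^{\mathbf w}f)=0$. These products span $I_A$, so $\varphi(\mu-\nu)=0$, that is, $\varphi(\nu)=1$ and $\nu\in\mathcal C$. For $\mathbf y\in L$, a chain of moves from $\mathbf x^{\mathbf y^-}$ to $\mathbf x^{\mathbf y^+}$ writes $\mathbf y$ as a sum of vectors $\pm(\mathbf u-\mathbf v)$.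
\end{proof}

The second lemma says when one circuit suffices to connect two groups of variables $W'$ and $W''$. Two monomials of equal degree may distribute it differently over the two groups, and the amount transferred lies in $g_{W'}\mathbb Z\cap g_{W''}\mathbb Z$. The circuit $f_{ij}$ with $i\in W'$, $j\in W''$ transfers $\ell_{ij}$, which is a multiple of $\operatorname{lcm}(g_{W'},g_{W''})$. The good case is equality.

\begin{lemma}[Gluing]\label{lem:glue}
Let $W=W'\sqcup W''$, $i\in W'$, $j\in W''$, and suppose $\ell_{ij}=\operatorname{lcm}(g_{W'},g_{W''})$. Then $I_W$ is generated by $I_{W'}$, $I_{W''}$ and $f_{ij}$.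
\end{lemma}

\begin{proof}
Let $\delta=\ell_{ij}$ and let $\mu'\mu''$ and $\nu'\nu''$ have equal degree, where $\mu',\nu'$ are $W'$-monomials and $\mu'',\nu''$ are $W''$-monomials. Then
\[
\deg\mu'-\deg\nu'=\deg\nu''-\deg\mu''\in g_{W'}\mathbb Z\cap g_{W''}\mathbb Z=\delta\mathbb Z .
\]
Call this number $c\delta$; after exchanging the two monomials, $c\ge0$. Comparing degrees, $\mu'-\nu'x_i^{c\delta/a_i}\in I_{W'}$ and $\nu''-\mu''x_j^{c\delta/a_j}\in I_{W''}$. Also $f_{ij}$ divides $x_i^{c\delta/a_i}-x_j^{c\delta/a_j}$. Modulo the ideal generated by $I_{W'}$, $I_{W''}$ and $f_{ij}$,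
\[
\mu'\mu''\equiv\nu'x_i^{c\delta/a_i}\mu''\equiv\nu'x_j^{c\delta/a_j}\mu''\equiv\nu'\nu''.\qedhere
\]
\end{proof}

For singletons $W'=\{i\}$, $W''=\{j\}$ the hypothesis always holds and $I_{W'}=I_{W''}=0$, so $I_{\{i,j\}}=(f_{ij})$.

\section{Trees and the lattice of relations}\label{sec:trees}

For an edge $e=ij$ let $\mathbf u_e=\frac{\ell_{ij}}{a_i}\mathbf e_i-\frac{\ell_{ij}}{a_j}\mathbf e_j\in L$ be the exponent vector of its circuit; the sign plays no role. Let $L_W$ be the group of vectors of $L$ supported on $W$. For a tree $T$ with vertex set $W$, let $L_T\subseteq L_W$ be the group generated by the $\mathbf u_e$, $e\in T$. We compute the index of $L_T$ by removing one leaf at a time.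

\begin{lemma}\label{lem:index}
Let $T$ be a tree with vertex set $W$.
\begin{enumerate}
\item[(a)] Let $|W|\ge2$, let $\lambda$ be a leaf of $T$ with neighbor $v$, and put $W'=W\setminus\{\lambda\}$, $T'=T\setminus\{\lambda v\}$. Then $\operatorname{lcm}(a_\lambda,g_{W'})$ divides $\ell_{\lambda v}$, and
\[
[L_W:L_T]=\frac{\ell_{\lambda v}}{\operatorname{lcm}(a_\lambda,g_{W'})}\cdot[L_{W'}:L_{T'}].
\]
\item[(b)] $[L_W:L_T]=g_W\prod_{e\in T}\ell_e\big/\prod_{i\in W}a_i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The divisibility holds because $g_{W'}\mid a_v$. Let $\pi\colon L_W\to\mathbb Z$ be the $\lambda$-th coordinate; its kernel is $K=L_{W'}$. An integer $c$ is in the image exactly when $ca_\lambda\in\sum_{i\in W'}a_i\mathbb Z=g_{W'}\mathbb Z$, so $\pi(L_W)$ is generated by $\operatorname{lcm}(a_\lambda,g_{W'})/a_\lambda$. Among the $\mathbf u_e$, $e\in T$, only $\mathbf u_{\lambda v}$ has a nonzero $\lambda$-th coordinate, namely $\pm\ell_{\lambda v}/a_\lambda$. So $\pi(L_T)$ is generated by $\ell_{\lambda v}/a_\lambda$, and $L_T\cap K=L_{T'}$. Now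
\[
[L_W:L_T]=[L_W:L_T+K]\,[L_T+K:L_T]=[\pi(L_W):\pi(L_T)]\,[K:L_T\cap K].
\]

(b) For $W=\{i\}$ both sides are $1$. The inductive step is (a) together with $\operatorname{lcm}(a_\lambda,g_{W'})=a_\lambda g_{W'}/g_W$, which holds because $\gcd(a_\lambda,g_{W'})=g_W$.
\end{proof}

For a tree, the lattice decides everything.

\begin{proposition}\label{prop:tree}
Let $T$ be a tree with vertex set $W$, $|W|=m$, and suppose $L_T=L_W$.
\begin{enumerate}
\item[(a)] $W$ can be listed as $i_1,\dots,i_m$ so that for each $k\ge2$ there is $j<k$ with $i_ji_k\in T$ and $\operatorname{lcm}\bigl(a_{i_k},\gcd(a_{i_1},\dots,a_{i_{k-1}})\bigr)=\ell_{i_ji_k}\in a_{i_j}\mathbb N$.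
\item[(b)] $I_W$ is generated by the circuits $f_e$, $e\in T$.
\item[(c)] $\sum_{s\in\mathcal S_W}z^s=\prod_{e\in T}(1-z^{\ell_e})\big/\prod_{i\in W}(1-z^{a_i})$.
\end{enumerate}
\end{proposition}

\begin{proof}
We use induction on $m$. For $W=\{i\}$ we have $I_W=0$ and the series is $1/(1-z^{a_i})$. Let $m\ge2$ and take $\lambda,v,W',T'$ as in Lemma~\ref{lem:index}(a). The two factors there are positive integers with product $1$, so $\ell:=\ell_{\lambda v}=\operatorname{lcm}(a_\lambda,g_{W'})$ and $L_{T'}=L_{W'}$. For (a), list $W'$ by induction and put $i_m=\lambda$. For (b), apply Lemma~\ref{lem:glue} to $W'\sqcup\{\lambda\}$. For (c), every $s\in\mathcal S_W$ can be written as $s'+ca_\lambda$ with $s'\in\mathcal S_{W'}$ and $0\le c<\ell/a_\lambda$, because $\ell\in a_v\mathbb N\subseteq\mathcal S_{W'}$ lets us reduce $c$ modulo $\ell/a_\lambda$. The expression is unique: if $s'+ca_\lambda=s''+c'a_\lambda$, then $(c-c')a_\lambda\in a_\lambda\mathbb Z\cap g_{W'}\mathbb Z=\ell\mathbb Z$, so $c=c'$. Thus the series of $\mathcal S_W$ is that of $\mathcal S_{W'}$ times $(1-z^\ell)/(1-z^{a_\lambda})$.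
\end{proof}

For the set of all circuits, in contrast, the lattice decides nothing.

\begin{lemma}\label{lem:all}
For every $A$, the vectors $\mathbf u_{ij}$, $i\ne j$, generate $L$.
\end{lemma}

\begin{proof}
Let $L_0$ be the group that they generate. For every spanning tree $T$ we have $L_T\subseteq L_0\subseteq L$, so $[L:L_0]$ divides $[L:L_T]$. Let $p$ be a prime, $v_p$ the $p$-adic valuation, and $i$ an index for which $v_p(a_i)$ is smallest. Then $v_p(\gcd(A))=v_p(a_i)$ and $v_p(\ell_{ij})=v_p(a_j)$ for all $j$. By Lemma~\ref{lem:index}(b), the star $T$ centered at $i$ has $v_p([L:L_T])=v_p(a_i)+\sum_{j\ne i}v_p(a_j)-\sum_kv_p(a_k)=0$. So no prime divides $[L:L_0]$.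
\end{proof}

For $A=\{3,4,5\}$ the three spanning trees have indices $12\cdot15/60=3$, $12\cdot20/60=4$ and $15\cdot20/60=5$: three circuits generate $L$ and no two do. So a tree cannot be extracted from the second half of Lemma~\ref{lem:moves}. The proof of Theorem~\ref{thm:A} has to use that moves take place among monomials, whose exponents cannot become negative.

\section{Three generators}\label{sec:three}

Let $n=3$ and number the generators so that $\ell_{12}\le\ell_{13}\le\ell_{23}$. Put $g=\gcd(a_1,a_2)$ and $h=\operatorname{lcm}(g,a_3)$; then $h\mid\ell_{13}$. If $h=\ell_{13}$, two applications of Lemma~\ref{lem:glue} give $I_A=(f_{12},f_{13})$. We show that otherwise $I_A$ is not a circuit ideal.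

Suppose $h<\ell_{13}$. The monomial $x_3^{h/a_3}$ is too small for any move. If $h\in\langle a_1,a_2\rangle$, it has a second monomial in its degree and we are done, but we only know that $h\in g\mathbb Z$. So we add a correction. Modulo $a_1$, the multiples of $a_2$ form the subgroup generated by $g$, which has $a_1/g=\ell_{12}/a_2$ elements. Hence there is $v$ with $0\le va_2<\ell_{12}$ and $h+va_2=ua_1$ for some $u\ge1$. The monomials
\[
\mu=x_2^{\,v}x_3^{\,h/a_3}\qquad\text{and}\qquad\nu=x_1^{\,u}
\]
are distinct and have equal degree. No move starts from $\mu$: the variable $x_1$ is absent, the power of $x_2$ has degree $va_2<\ell_{12}\le\ell_{23}$, and the power of $x_3$ has degree $h<\ell_{13}\le\ell_{23}$. By Lemma~\ref{lem:moves}, the circuits do not generate $I_A$. For $\{3,4,5\}$ the missing relation is $x_2x_3-x_1^3$, with $h=5$; for $\{4,6,7\}$ it is $x_2x_3^2-x_1^5$, with $h=14$.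

We restate the argument in the form that generalizes. There are two blocks, $W_1=\{3\}$ and $W_2=\{1,2\}$. The parts of $\mu$ in the two blocks have degrees $t_1=h$ and $t_2=va_2$, and those of $\nu$ have degrees $t_1-h$ and $t_2+h$. So $h$ can be transferred from $W_1$ to $W_2$, while the circuits that leave a block have larger degree and cannot be applied.

With more generators, $\mu$ can no longer be chosen isolated. Take the blocks $\{26,39\}$ and $\{34,51\}$, with inner circuits of degrees $78$ and $102$; the circuits between the blocks have degree at least $442$, and $h=\operatorname{lcm}(13,17)=221$. The block that gives away $h$ carries a monomial of degree at least $221$. As $221\ge2\cdot78$ and $221\ge 2\cdot102$, one of its two variables has a power large enough for the inner circuit. What one can ask is that \emph{no} monomial of degree $t_k$ in the block $W_k$ admit a move that leaves the block. This is a condition on the number $t_k$ alone, and it holds if $t_k-\ell_{ij}\notin\mathcal S_{W_k}$ for all $i\in W_k$, $j\notin W_k$. The next section produces such numbers.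

\section{Glued sets and the transfer lemma}\label{sec:key}

The blocks that occur are built by repeated gluing along circuits of nondecreasing degree.

\begin{definition}\label{def:glued}
Singletons $\{i\}\subseteq[n]$ are \emph{glued of height $0$}. If $W'$ and $W''$ are disjoint and glued of heights $\delta'$ and $\delta''$, and there are $i\in W'$, $j\in W''$ with
\[
\delta:=\ell_{ij}=\operatorname{lcm}(g_{W'},g_{W''})\ge\max(\delta',\delta''),
\]
then $W'\sqcup W''$ is \emph{glued of height $\delta$}.
\end{definition}

By Lemma~\ref{lem:glue} and induction, if $W$ is glued, then $I_W$ is generated by $|W|-1$ circuits whose index pairs form a tree with vertex set $W$. Both parts must be allowed to be large: in Example~\ref{ex:four}, by increasing degree, first $\{16,24\}$ is formed at height $48$, then $\{18,27\}$ at height $54$, and the two are glued at height $72=\operatorname{lcm}(8,9)$.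

\begin{lemma}[Transfer lemma]\label{lem:key}
Let $W$ be glued of height $\eta$ and let $\sigma\in g_W\mathbb Z$, possibly negative. Let $\Theta$ be a finite set of positive integers such that each $\theta\in\Theta$ satisfies $\theta\ge\eta$, $\theta>\sigma$, and $a_r\mid\theta$ for some $r\in W$. Then there is $t\in\mathcal S_W$ with
\[
t-\sigma\in\mathcal S_W\qquad\text{and}\qquad t-\theta\notin\mathcal S_W\ \text{ for all }\theta\in\Theta .
\]
\end{lemma}

We call the elements of $\Theta$ \emph{marks}. In words: there is a degree $t$ from which $\sigma$ can be removed but no mark can.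

\begin{example}\label{ex:key}
The cheap way to achieve $t-\theta\notin\mathcal S_W$ is $t<\theta$. It is not always available. Let the generators be $6,10,15$, glued of height $30$, with $\sigma=29$ and $\Theta=\{30\}$. Since $29\notin\mathcal S_W$ (it is odd, and $14\notin\langle6,10\rangle$), we need $t\ge29+6$. The value $t=35=10+10+15$ works because $35-30=5$ is a gap of $\mathcal S_W$.

The three conditions on the marks cannot be dropped. A mark $\theta=\sigma$ makes the two conclusions contradictory. For the generators $2,3$, of height $6$, and $\sigma=1$, the marks $2$ and $3$ would force $t=0$, and $-1\notin\mathcal S_W$. For $6,10,15$ and $\sigma=29$, suppose all of $30,31,\dots,59$ were allowed as marks. All integers from $30$ on are in $\mathcal S_W$ (even numbers from $16$ on lie in $\langle6,10\rangle$; add $15$), so the mark $30$ forces $t\le59$, the mark $\theta=t$ excludes $30\le t\le59$, and we saw that $t\ge35$.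
\end{example}

Here is the plan of the proof. Let $W=W'\sqcup W''$ be glued at height $\delta$. We split $\sigma$ into two parts, find $p\in\mathcal S_{W'}$ and $q\in\mathcal S_{W''}$ by induction, and would like to take $t=p+q$. The difficulty is that $p+q$ has other decompositions $(p+x\delta)+(q-x\delta)$, and a mark that cannot be removed from $p$ may be removable from $p+x\delta$. Passing to $p-x\delta$ with $x\ge0$ is harmless, since $\delta\in\mathcal S_{W'}$. So we take $t=p+q-d\delta$, with $d$ so large that in every decomposition of $t$ both parts have gone down from $p$ and $q$. This loss must be prepaid: we split $\sigma+c\delta$ instead of $\sigma$ and need $d\le c$. To bound $d$ we forbid removing $(c+1)\delta$ from $p$ or from $q$, that is, we add $(c+1)\delta$ as a new mark. This is why the lemma is stated for an arbitrary set of marks, and it imposes the constraint that both parts of $\sigma+c\delta$ be smaller than $(c+1)\delta$.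

\begin{proof}[Proof of Lemma~\ref{lem:key}]
We use induction on $|W|$. If $W=\{i\}$, take $t=\max(\sigma,0)$. Then $t$ and $t-\sigma$ are nonnegative multiples of $a_i$, and $t-\theta<0$ because $\theta>\sigma$ and $\theta>0$.

Let $W=W'\sqcup W''$ with $i$, $j$ and $\delta=\eta$ as in Definition~\ref{def:glued}. Write $S'$, $S''$, $S$ for $\mathcal S_{W'}$, $\mathcal S_{W''}$, $\mathcal S_W=S'+S''$, and $g'=g_{W'}$, $g''=g_{W''}$. We use two facts: $\delta\in S'\cap S''$, as $a_i$ and $a_j$ divide $\delta$, and $g'\mathbb Z\cap g''\mathbb Z=\delta\mathbb Z$. Let $\Theta'$ be the set of marks divisible by some $a_r$ with $r\in W'$, and $\Theta''=\Theta\setminus\Theta'$; each mark in $\Theta''$ is divisible by some $a_r$ with $r\in W''$.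

\smallskip
\emph{Step 1: splitting $\sigma$.} We claim that there are $c\in\mathbb N$, $\sigma_1\in g'\mathbb Z$ and $\sigma_2\in g''\mathbb Z$ with
\[
\sigma_1+\sigma_2=\sigma+c\delta,\qquad \sigma_1,\sigma_2<(c+1)\delta,\qquad\sigma_1,\sigma_2<\theta\ \text{ for all }\theta\in\Theta.
\]
Since $g_W\mathbb Z=g'\mathbb Z+g''\mathbb Z$, we can write $\sigma=\sigma'+\sigma''$ with $\sigma'\in g'\mathbb Z$, $\sigma''\in g''\mathbb Z$. For every $c$ and every $\sigma_1\in\sigma'+\delta\mathbb Z$, we have $\sigma_1\in g'\mathbb Z$ and $\sigma_2:=\sigma+c\delta-\sigma_1\in\sigma''+\delta\mathbb Z\subseteq g''\mathbb Z$. Only the inequalities remain.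

If $\sigma<\delta$, take $c=0$. The open interval $(\sigma-\delta,\delta)$ has length $2\delta-\sigma>\delta$, so it contains some $\sigma_1\in\sigma'+\delta\mathbb Z$. Then $\sigma_1<\delta$ and $\sigma_2=\sigma-\sigma_1<\delta$, and $\delta\le\theta$ for all marks by the hypothesis $\theta\ge\eta$.

If $\sigma\ge\delta$, let $C=\lfloor\sigma/\delta\rfloor\ge1$ and let $\rho$ be the element of $\sigma'+\delta\mathbb Z$ with $C\delta\le\rho<(C+1)\delta$. If $\rho\le\sigma$, take $c=C$ and $\sigma_1=\rho$, so that $\sigma_2=\sigma-(\rho-C\delta)$. Both are at most $\sigma$, which is smaller than $(C+1)\delta$ and than every mark. If $\rho>\sigma$, take $c=C-1\ge0$ and $\sigma_1=\rho-\delta$, so that $\sigma_2=C\delta-(\rho-\sigma)$. Both are smaller than $C\delta=(c+1)\delta$, and $C\delta\le\sigma<\theta$ for every mark.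

\smallskip
\emph{Step 2: induction.} Apply the induction hypothesis to $W'$ with $\sigma_1$ and the marks $\Theta'\cup\{(c+1)\delta\}$, and to $W''$ with $\sigma_2$ and the marks $\Theta''\cup\{(c+1)\delta\}$. The new mark is divisible by $a_i$ and by $a_j$. All marks exceed $\sigma_1$ and $\sigma_2$ by Step~1, and all are at least $\delta$, which is at least the heights of $W'$ and $W''$; this is where the inequality in Definition~\ref{def:glued} is used. We obtain $p\in S'$ and $q\in S''$ with
\[
p-\sigma_1\in S',\qquad q-\sigma_2\in S'',\qquad p-(c+1)\delta\notin S',\qquad q-(c+1)\delta\notin S'',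
\]
and with $p-\theta\notin S'$ for $\theta\in\Theta'$ and $q-\theta\notin S''$ for $\theta\in\Theta''$.

\smallskip
\emph{Step 3: the choice of $t$.} Let $\alpha$ be the largest integer with $p-\alpha\delta\in S'$, and $\beta$ the largest integer with $q-\beta\delta\in S''$. Then $\alpha,\beta\ge0$. Also $\alpha\le c$, since otherwise $p-(c+1)\delta=(p-\alpha\delta)+(\alpha-c-1)\delta\in S'$; the same computation in $S''$ gives $\beta\le c$. Put
\[
d=\max(\alpha,\beta)\le c,\qquad t=p+q-d\delta.
\]
Then $t\in S$, because $t=(p-\alpha\delta)+q$ if $d=\alpha$ and $t=p+(q-\beta\delta)$ if $d=\beta$. Next,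
\[
t-\sigma=(p-\sigma_1)+(q-\sigma_2)+(c-d)\delta\in S .
\]
Finally, suppose that $t-\theta=y+z$ with $\theta\in\Theta$, $y\in S'$, $z\in S''$.

Let $\theta\in\Theta'$. Then $g'\mid\theta$, which is where the divisibility of the marks is used, and so
\[
p-\theta-y=z+d\delta-q\in g'\mathbb Z\cap g''\mathbb Z=\delta\mathbb Z.
\]
Call this number $x\delta$. From $q-(d-x)\delta=z\in S''$ we get $d-x\le\beta$, so $x\ge d-\beta\ge0$. Then $p-\theta=y+x\delta\in S'$, a contradiction.

Let $\theta\in\Theta''$. Then $g''\mid\theta$, and $q-\theta-z=y+d\delta-p$ equals $x\delta$ for some $x\in\mathbb Z$. From $p-(d-x)\delta=y\in S'$ we get $x\ge d-\alpha\ge0$, and $q-\theta=z+x\delta\in S''$ is again a contradiction.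
\end{proof}

In the first case of Example~\ref{ex:key}, glue $\{6,10\}$ to $\{15\}$. The proof splits $29=14+15$ with $c=0$ and takes $q=15$. In the block $\{6,10\}$ it may split $14=-6+20$, which gives $p=0+20$. The result is $t=35$.

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

The hypothesis that $I_A$ is a circuit ideal is used once, in the following lemma: if all circuits that leave two blocks have degree at least $\theta$, then no amount smaller than $\theta$ can be transferred between the blocks.

\begin{lemma}\label{lem:block}
Let $I_A$ be a circuit ideal and $\theta>0$. Let $W_1,W_2\subseteq[n]$ be disjoint glued sets of heights less than $\theta$, such that $\ell_{ij}\ge\theta$ whenever $i\in W_k$, $j\in[n]\setminus W_k$, $k\in\{1,2\}$. Then $\operatorname{lcm}(g_{W_1},g_{W_2})\ge\theta$.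
\end{lemma}

\begin{proof}
Suppose $h:=\operatorname{lcm}(g_{W_1},g_{W_2})<\theta$. Let $\Theta_k=\{\ell_{ij}\mid i\in W_k,\ j\in[n]\setminus W_k\}$. Each element $\ell_{ij}$ of $\Theta_k$ is divisible by $a_i$ with $i\in W_k$, and it is at least $\theta$, hence larger than $\pm h$ and than the height of $W_k$. Lemma~\ref{lem:key}, applied to $(W_1,\sigma=h,\Theta_1)$ and to $(W_2,\sigma=-h,\Theta_2)$, gives
\[
t_1,\ t_1-h\in\mathcal S_{W_1},\qquad t_2,\ t_2+h\in\mathcal S_{W_2},\qquad t_k-\ell_{ij}\notin\mathcal S_{W_k}\ \text{ for }i\in W_k,\ j\notin W_k .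
\]
Let $\mathcal M$ be the set of monomials $\mu_1\mu_2$ where $\mu_k$ is a $W_k$-monomial of degree $t_k$. It is nonempty. Let $\nu=\nu_1\nu_2$, where $\nu_1$ is a $W_1$-monomial of degree $t_1-h$ and $\nu_2$ is a $W_2$-monomial of degree $t_2+h$. Then $\nu$ has degree $t_1+t_2$, like the members of $\mathcal M$, and $\nu\notin\mathcal M$ because $h\ne0$.

The set $\mathcal M$ is closed under moves with circuits. Indeed, let a move from $\mu_1\mu_2\in\mathcal M$ replace $x_i^{\ell_{ij}/a_i}$ by $x_j^{\ell_{ij}/a_j}$. As $x_i$ divides $\mu_1\mu_2$, we have $i\in W_k$ for some $k$, and $x_i^{\ell_{ij}/a_i}$ divides $\mu_k$. The quotient is a $W_k$-monomial of degree $t_k-\ell_{ij}$, so $t_k-\ell_{ij}\in\mathcal S_{W_k}$, which forces $j\in W_k$. The move therefore replaces $\mu_k$ by another $W_k$-monomial of degree $t_k$. Thus $\nu$ cannot be reached from $\mathcal M$, contrary to Lemma~\ref{lem:moves}.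
\end{proof}

Sets that satisfy the hypotheses on $W_1$ and $W_2$ arise as connected components. For $\tau\ge0$ let $G_\tau$ be the graph on $[n]$ whose edges are the pairs $ij$ with $\ell_{ij}\le\tau$.

\begin{proposition}\label{prop:comp}
Let $I_A$ be a circuit ideal. For every $\tau\ge0$, every connected component of $G_\tau$ is glued of height at most $\tau$.
\end{proposition}

\begin{proof}
The graph $G_\tau$ changes only when $\tau$ passes one of the finitely many values $\ell_{ij}$, and we use induction along these values. Below the smallest one, all components are singletons. Let $\theta$ be one of the values, assume the statement for all $\tau<\theta$, and let $G_{<\theta}$ be the graph with the edges $ij$, $\ell_{ij}<\theta$. A component $C$ of $G_\theta$ is a disjoint union of components $W_1,\dots,W_r$ of $G_{<\theta}$, each glued of height less than $\theta$. If $r=1$ there is nothing to prove. Let $r\ge2$.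

An edge $ij$ of $G_\theta$ between two different $W_k$ has $\ell_{ij}=\theta$. Since $C$ is connected, each $W_k$ contains an end $i$ of such an edge, so $g_{W_k}\mid a_i\mid\theta$. Hence $\operatorname{lcm}(g_{W_k},g_{W_l})$ divides $\theta$. For $k\ne l$ it is also at least $\theta$ by Lemma~\ref{lem:block}, which applies because no edge of $G_{<\theta}$ leaves a component. So
\[
\operatorname{lcm}(g_{W_k},g_{W_l})=\theta\qquad\text{for all }k\ne l,
\]
whether or not $W_k$ and $W_l$ are joined by an edge of $G_\theta$.

Number the $W_k$ so that each $W_{k+1}$ is joined to $U_k=W_1\sqcup\dots\sqcup W_k$ by an edge $ij$ of $G_\theta$; this is possible because $C$ is connected. The operation $\operatorname{lcm}$ distributes over $\gcd$, since $\max(\min_sy_s,z)=\min_s\max(y_s,z)$ for $p$-adic valuations. Therefore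
\[
\operatorname{lcm}(g_{U_k},g_{W_{k+1}})=\gcd_{s\le k}\operatorname{lcm}(g_{W_s},g_{W_{k+1}})=\theta=\ell_{ij}.
\]
By induction on $k$, each $U_k$ with $k\ge2$ is glued of height $\theta$. In particular so is $U_r=C$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
For $\tau=\max\ell_{ij}$ the graph $G_\tau$ is complete, so $[n]$ is glued by Proposition~\ref{prop:comp}. As noted after Definition~\ref{def:glued}, $I_A$ is then generated by the $n-1$ circuits $f_e$, $e\in T$, of a spanning tree $T$, and $\langle A\rangle$ is a complete intersection. By Lemma~\ref{lem:moves}, $L_T=L$. Proposition~\ref{prop:tree}(a) gives an arrangement $b_k=a_{i_k}$ with $\operatorname{lcm}\bigl(b_k,\gcd(b_1,\dots,b_{k-1})\bigr)\in b_j\mathbb N\subseteq\langle b_1,\dots,b_{k-1}\rangle$ for some $j<k$, for every $k\ge2$. So $\langle A\rangle$ is free.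
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proofB}

Let $\gcd(A)=1$. For every spanning tree $T$, Lemma~\ref{lem:index}(b) reads
\begin{equation}\label{eq:index}
[L:L_T]=\prod_{e\in T}\ell_e\Big/\prod_{i=1}^na_i .
\end{equation}
So the product in (4) is always at least $\prod_ia_i$, with equality exactly when $L_T=L$. If one spanning tree attains equality, the minimum of the product is $\prod_i a_i$ and every minimum spanning tree attains it. The two forms of (4) are therefore equivalent. We prove $(1)\Leftrightarrow(2)$, $(2)\Rightarrow(4)\Rightarrow(3)\Rightarrow(2)$, $(4)\Leftrightarrow(5)$ and $(1)\Leftrightarrow(6)$.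

\smallskip
$(1)\Leftrightarrow(2)$. One direction is Theorem~\ref{thm:A} and the other is immediate.

\smallskip
$(2)\Rightarrow(4)$. Let $T$ be the graph on $[n]$ formed by the index pairs of the $n-1$ circuits. By Lemma~\ref{lem:moves} the vectors $\mathbf u_e$, $e\in T$, generate $L$. If $C$ is a component of $T$, every $\mathbf u_e$ satisfies $\sum_{i\in C}u_ia_i=0$, and hence so does every vector of $L$. For $i\in C$ and $j\notin C$ the vector $\mathbf u_{ij}\in L$ would violate this equation, so $C=[n]$. A connected graph on $n$ vertices with at most $n-1$ edges is a tree. Thus $T$ is a spanning tree with $L_T=L$, and \eqref{eq:index} gives (4).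

\smallskip
$(4)\Rightarrow(3)$. By \eqref{eq:index}, $L_T=L$; apply Proposition~\ref{prop:tree}(a).

\smallskip
$(3)\Rightarrow(2)$. Fix $k\ge2$ and $j<k$ as in (3), and put $g=\gcd(b_1,\dots,b_{k-1})$. The number $\operatorname{lcm}(b_k,g)$ is a multiple of $b_j$ and of $b_k$, and it divides $\operatorname{lcm}(b_k,b_j)$ because $g\mid b_j$. So $\operatorname{lcm}(b_k,g)=\operatorname{lcm}(b_k,b_j)$, and Lemma~\ref{lem:glue} adds $b_k$ to $\{b_1,\dots,b_{k-1}\}$ at the cost of one circuit. By induction on $k$, $I_A$ is generated by $n-1$ circuits.

\smallskip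
$(4)\Leftrightarrow(5)$. We compute the index \eqref{eq:index} prime by prime. Let $T$ be a spanning tree, $p$ a prime and $q=p^s$ with $s\ge1$. The set $H_q$ is nonempty because $\gcd(A)=1$. Let $\varepsilon_q$ and $\kappa_q\ge1$ be the numbers of edges and of components of the forest that $T$ induces on $H_q$, so that $\kappa_q=|H_q|-\varepsilon_q$. Since $q\nmid\ell_{ij}$ exactly when $i,j\in H_q$, there are $n-1-\varepsilon_q$ edges $e\in T$ with $q\mid\ell_e$, and there are $n-|H_q|$ indices $i$ with $q\mid a_i$. The valuation $v_p(y)$ counts the $s\ge1$ with $p^s\mid y$, so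
\[
v_p([L:L_T])=\sum_{s\ge1}\bigl((n-1-\varepsilon_{p^s})-(n-|H_{p^s}|)\bigr)=\sum_{s\ge1}(\kappa_{p^s}-1).
\]
All terms are nonnegative. Hence the index is $1$ if and only if $\kappa_q=1$ for every prime power $q>1$.

\smallskip
For (6), recall that a Noetherian ring $R$ is Cohen--Macaulay if $\operatorname{depth}R_{\mathfrak p}=\dim R_{\mathfrak p}$ for every maximal ideal $\mathfrak p$, where the depth of a local ring is the maximal length of a regular sequence in its maximal ideal and never exceeds the dimension. The zero divisors of $R$ form the union of its associated primes, and $\operatorname{depth}R_{\mathfrak p}=0$ exactly when $\mathfrak p$ is an associated prime of $R$.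

\smallskip
$(1)\Rightarrow(6)$. Here $J_A=I_A$, and $\mathbb K[\mathbf x]/I_A$ is a domain of dimension $1$. In each localization of dimension $1$, any nonzero element of the maximal ideal is a regular sequence of length $1$.

\smallskip
$(6)\Rightarrow(1)$. We show that every binomial of $I_A$ falls into $J_A$ after multiplication by a monomial, and that under (6) monomials can be canceled. Let $\mathbf x^{\mathbf u},\mathbf x^{\mathbf v}$ have equal degree. By Lemma~\ref{lem:all}, $\mathbf u-\mathbf v=\mathbf y_1+\dots+\mathbf y_N$ with each $\mathbf y_k$ of the form $\pm\mathbf u_{ij}$. Choose $\mathbf w\in\mathbb N^n$ so large that all $\mathbf z_k=\mathbf w+\mathbf v+\mathbf y_1+\dots+\mathbf y_k$, $0\le k\le N$, lie in $\mathbb N^n$. As $\mathbf y_k^+$ and $\mathbf y_k^-$ have disjoint supports, $\mathbf z_{k-1}-\mathbf y_k^-$ agrees in each coordinate with $\mathbf z_{k-1}$ or with $\mathbf z_k$, so it lies in $\mathbb N^n$, and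
\[
\mathbf x^{\mathbf z_k}-\mathbf x^{\mathbf z_{k-1}}=\mathbf x^{\mathbf z_{k-1}-\mathbf y_k^-}\bigl(\mathbf x^{\mathbf y_k^+}-\mathbf x^{\mathbf y_k^-}\bigr)\in J_A .
\]
Adding up, $\mathbf x^{\mathbf w}(\mathbf x^{\mathbf u}-\mathbf x^{\mathbf v})\in J_A$.

Let $R=\mathbb K[\mathbf x]/J_A$ and $\mathfrak m=(x_1,\dots,x_n)$. A prime of $\mathbb K[\mathbf x]$ that contains $J_A$ and a variable $x_r$ contains $x_j^{\ell_{rj}/a_j}$ for all $j\ne r$, by the circuit $f_{rj}$, and so equals $\mathfrak m$. If $x_r$ were a zero divisor in $R$, it would lie in an associated prime, which would then be $\mathfrak m$, and $\operatorname{depth}R_{\mathfrak m}=0$. But $\dim R_{\mathfrak m}\ge1$, because $J_A\subseteq I_A\subsetneq\mathfrak m$ with $I_A$ prime. This contradicts (6). So every monomial is a nonzerodivisor in $R$, hence $\mathbf x^{\mathbf u}-\mathbf x^{\mathbf v}\in J_A$, and $J_A=I_A$.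

\smallskip
\emph{The Frobenius number.} Assume (1)--(6) and let $T$ be a minimum spanning tree. Then $L_T=L$ by (4) and \eqref{eq:index}, and Proposition~\ref{prop:tree}(c) gives
\[
\frac1{1-z}-\sum_{s\in\mathbb N\setminus\mathcal S}z^s=\frac{\prod_{e\in T}(1-z^{\ell_e})}{\prod_{i=1}^n(1-z^{a_i})}.
\]
Since $A$ is a minimal generating set with $n\ge2$ elements, $1\notin\mathcal S$, so the finite sum on the left is a polynomial whose degree is the Frobenius number $F\ge1$. Compare degrees of rational functions, that is, degree of the numerator minus degree of the denominator. The term $1/(1-z)$ has degree $-1<F$, so the left side has degree $F$, and the right side has degree $\sum_{e\in T}\ell_e-\sum_ia_i$. This completes the proof of Theorem~\ref{thm:B}.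

\begin{thebibliography}{1}

\bibitem{GGOT}
Ignacio Garc\'ia Marco, Pedro A. Garc\'ia-S\'anchez, Ignacio Ojeda, Christos Tatakis,
\emph{Universally free numerical semigroups},
arXiv:2303.06474 (2023).

\end{thebibliography}
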